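\title{Lifting unimodular elements over Laurent polynomial rings}

\begin{abstract}
Let $R$ be a commutative ring of finite Krull dimension, not necessarily noetherian, let $S=R[X_1,\dots,X_n,Y_1^{\pm1},\dots,Y_m^{\pm1}]$, and let $J=(X_1,\dots,X_n,Y_1-1,\dots,Y_m-1)$. We prove that if $P$ is a finitely generated projective $S$-module of rank $r>\dim S-(m+n)$, then every unimodular element of $P/JP$ lifts to a unimodular element of $P$. This answers a question of Gupta. With $k=m+n\ge1$, the weaker condition $r>\dim R[T_1,\dots,T_{k-1}]-(k-1)$ suffices; for one variable it reads $r>\dim R$. An invertible module over the cuspidal cubic shows that the strict inequality cannot be relaxed.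
\end{abstract}

\section{Introduction}\label{sec:intro}

Rings are commutative with identity and are not assumed noetherian. We write $\dim$ for Krull dimension, with $\dim 0=-1$, and rank always means constant rank.

Let $P$ be a projective module over a ring $B$. An element $p\in P$ is \emph{unimodular} if $\varphi(p)=1$ for some $\varphi\in P^*=\operatorname{Hom}_B(P,B)$; equivalently, $P=Bp\oplus Q$ for a submodule $Q$, and $b\mapsto bp$ is an isomorphism $B\to Bp$. Thus a unimodular element is a free direct summand of rank one together with a generator. We write $\operatorname{Um}(P)$ for the set of unimodular elements and $\operatorname{Um}_r(B)=\operatorname{Um}(B^r)$ for the set of columns whose entries generate the unit ideal. If $I$ is an ideal of $B$, then $\varphi$ induces a linear form on $P/IP$, so there is a natural map $\operatorname{Um}(P)\to\operatorname{Um}(P/IP)$. It is surjective when every unimodular element modulo $I$ can be lifted.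

Throughout, $R$ is a ring of finite dimension and
\[
S=R[X_1,\dots,X_n,Y_1^{\pm1},\dots,Y_m^{\pm1}],\qquad J=(X_1,\dots,X_n,Y_1-1,\dots,Y_m-1),\qquad k=m+n .
\]
Then $S/J=R$, and $P/JP$ is the restriction of $P$ to the section $X_i=0$, $Y_j=1$ of $\operatorname{Spec}S\to\operatorname{Spec}R$. When is $\operatorname{Um}(P)\to\operatorname{Um}(P/JP)$ surjective for a finitely generated projective $S$-module $P$?

If $P=P_0\otimes_RS$ for an $R$-module $P_0$, then $P/JP=P_0$ and $u\otimes1$ lifts $u$, so the map is surjective. If $R$ is a field, every $P$ is free (see (Q1) in Section~\ref{sec:prelim}), so the map is surjective in every rank. On the other hand, for $P$ of rank one surjectivity means that $P$ is free as soon as $P/JP$ is free, and this fails already for a one-dimensional ring $R$ (Proposition~\ref{prop:sharp}). So the rank has to be compared with a dimension. For one variable, the following results are quoted in \cite{Gupta}; here $P$ is finitely generated projective of rank $r$.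
\begin{enumerate}
\item[(a)] If $P$ is a module over $R[X]$ and $r\ge\dim R[X]$, then $\operatorname{Um}(P)\to\operatorname{Um}(P/XP)$ is surjective.
\item[(b)] If $P$ is a module over $R[X,1/X]$ and $r\ge\dim R[X,1/X]$, then $\operatorname{Um}(P)\to\operatorname{Um}(P/(X-1)P)$ is surjective.
\end{enumerate}
Removing the variables of $S$ one at a time, (a) and (b) give surjectivity modulo $J$ for $r\ge\dim S$. In this bound each variable costs at least one dimension. The case of a field, where $\dim S=k$ and every rank works, suggests that the variables should cost nothing and that the right quantity is $\dim S-k$, which equals $\dim R$ when $R$ is noetherian. The question posed in \cite{Gupta} is exactly this: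

\begin{quote}
If $P$ is a finitely generated projective $S$-module of rank $r>\dim S-(m+n)$, is $\operatorname{Um}(P)\to\operatorname{Um}(P/JP)$ surjective?
\end{quote}

The answer is yes. To state a slightly stronger result, put
\[
D_j(R)=\dim R[T_1,\dots,T_j]-j\qquad(j\ge0).
\]
The number $D_j(R)$ is what remains of the dimension of a polynomial ring after one dimension has been discounted for each variable. We shall see in Section~\ref{sec:prelim} that these numbers are finite, that for $R\ne0$
\begin{equation}\label{eq:D}
\dim R=D_0(R)\le D_1(R)\le D_2(R)\le\cdots,\qquad \dim S-(m+n)=D_k(R),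
\end{equation}
and that $D_j(R)=\dim R$ for all $j$ if $R\neq0$ is noetherian. Example~\ref{ex:jump} gives a ring with $D_0(R)<D_1(R)$.

\begin{theorem}\label{thm:main}
Let $R$ be a ring of finite dimension and let $k=m+n\ge1$. If $P$ is a finitely generated projective $S$-module of rank $r>D_{k-1}(R)$, then $\operatorname{Um}(P)\to\operatorname{Um}(P/JP)$ is surjective.
\end{theorem}

\begin{corollary}\label{cor:question}
Let $R$ be a ring of finite dimension. If $P$ is a finitely generated projective $S$-module of rank $r>\dim S-(m+n)$, then $\operatorname{Um}(P)\to\operatorname{Um}(P/JP)$ is surjective.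
\end{corollary}

\begin{proof}
For $R=0$ or $k=0$ there is nothing to prove. Otherwise $r>D_k(R)\ge D_{k-1}(R)$ by \eqref{eq:D}, and Theorem~\ref{thm:main} applies.
\end{proof}

For $k=1$ the condition in Theorem~\ref{thm:main} is $r>\dim R$. This contains (a) and (b), because $\dim R[X]=\dim R[X,1/X]\ge\dim R+1$ for $R\neq0$. For any $k\ge1$ the condition is $r>\dim R$ whenever $D_{k-1}(R)=\dim R$, for instance when $R$ is noetherian. The proof does not decide whether $r>\dim R$ suffices when $k\ge2$ and $D_{k-1}(R)>\dim R$.

\begin{proposition}\label{prop:sharp}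
Let $F$ be a field, $R=F[t^2,t^3]$, and $m+n\ge1$. Then $\dim S-(m+n)=D_{k-1}(R)=1$, and there is a finitely generated projective $S$-module $L$ of rank $1$ with $\operatorname{Um}(L)=\emptyset$ and $\operatorname{Um}(L/JL)\ne\emptyset$. Hence $>$ cannot be replaced by $\ge$ in Theorem~\ref{thm:main} or in Corollary~\ref{cor:question}, for any $(m,n)$ with $m+n\ge1$.
\end{proposition}

The proof of Theorem~\ref{thm:main} removes one variable at a time, but it measures dimension over $R$ and not over the ring of the remaining variables. A finite stratification of $\operatorname{Spec}R$ reduces each step to the following situation: $P$ becomes free after inverting a nonzerodivisor $s\in R$, and a lift is already known modulo $s$ (Section~\ref{sec:strat}). There are then two partial lifts, one where $s$ is invertible and one along $s=0$. The second is perturbed and the variables are changed until it is unimodular on a good neighborhood of $s=0$ and has a monic coordinate (Sections~\ref{sec:dim} and~\ref{sec:key}); the two lifts can then be patched (Section~\ref{sec:patch}). Section~\ref{sec:curve}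 proves Proposition~\ref{prop:sharp} and runs the argument by hand for modules of rank two over $R[X]$ with $R$ a one-dimensional domain.

\section{Background}\label{sec:prelim}

\subsection*{Primes and dimension}
We use the following textbook facts, valid for all rings.
\begin{enumerate}
\item[(F1)] If $B\ne0$ has finite dimension, then $\dim B+1\le\dim B[T]\le2\dim B+1$, and $\dim B[T]=\dim B+1$ if $B$ is noetherian.
\item[(F2)] If $B\subset B'$ is an integral extension, then every prime of $B$ is the contraction of a prime of $B'$ (lying over), a strict chain of primes of $B'$ contracts to a strict chain (incomparability), and $\dim B=\dim B'$.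
\item[(F3)] Every prime contains a minimal prime. If $\mathfrak p$ is a minimal prime of $B$ and $a\in\mathfrak p$, then $a$ is nilpotent in $B_{\mathfrak p}$, so $ya^\mu=0$ for some $y\notin\mathfrak p$ and $\mu\ge1$; in particular $a$ is a zerodivisor.
\end{enumerate}
By (F1) the numbers $D_j(R)$ are finite, nondecreasing in $j$ for $R\ne0$, and equal to $\dim R$ for noetherian $R\neq0$. Also $D_j(R/\mathfrak a)\le D_j(R)$ for every ideal $\mathfrak a$, since $(R/\mathfrak a)[T_1,\dots,T_j]$ is a quotient of $R[T_1,\dots,T_j]$.

Let $Z_1,\dots,Z_k$ be the variables $X_i,Y_j$ in some order; we call the $X_i$ \emph{polynomial variables} and the $Y_j$ \emph{Laurent variables}. Put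
\[
\zeta_i=Z_i\ \text{ if $Z_i$ is polynomial},\qquad \zeta_i=Z_i+Z_i^{-1}\ \text{ if $Z_i$ is Laurent}.
\]

\begin{lemma}\label{lem:zeta}
The elements $\zeta_1,\dots,\zeta_k$ are algebraically independent over $R$, and $S$ is integral over $R[\zeta_1,\dots,\zeta_k]$. Hence $\dim S=\dim R[T_1,\dots,T_k]$, that is, $\dim S-k=D_k(R)$.
\end{lemma}

\begin{proof}
The expansion of $\zeta^\nu=\zeta_1^{\nu_1}\cdots\zeta_k^{\nu_k}$ contains $Z^\nu$ with coefficient $1$, and its other monomials $Z^\mu$ satisfy $\mu_i\le\nu_i$ for all $i$, so they are lexicographically smaller. Hence if $c\,\zeta^\nu$ is the lexicographically largest term of a nonzero polynomial in the $\zeta_i$, then $Z^\nu$ appears in its expansion with coefficient $c\neq0$. For a Laurent variable, $Z_i$ and $Z_i^{-1}$ are roots of $T^2-\zeta_iT+1$, which gives integrality. The last claim follows from (F2).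
\end{proof}

\begin{example}\label{ex:jump}
Let $F$ be a field, $K=F(\xi)$ with $\xi$ transcendental, $\mathfrak m=tK[[t]]$, and $R=F+\mathfrak m\subset K[[t]]$. If a prime $\mathfrak p$ of $R$ contains an element $y\ne0$ of order $\nu$ in $t$, then $x^{\nu+1}/y\in\mathfrak m\subset R$ for all $x\in\mathfrak m$, so $\mathfrak m\subset\mathfrak p$. Thus $0$ and $\mathfrak m$ are the only primes and $D_0(R)=1$. Let $\mathfrak q$ be the kernel of $R[T]\to K[[t]]$, $T\mapsto\xi$. It contains $tT-t\xi\ne0$ and not $t$. If $f\in\mathfrak q$, then setting $t=0$ gives a polynomial over $F$ that vanishes at $\xi$, hence is zero, so $f\in\mathfrak m[T]$. The chain $0\subsetneq\mathfrak q\subsetneq\mathfrak m[T]\subsetneq\mathfrak m[T]+(T)$ and (F1) give $\dim R[T]=3$, so $D_1(R)=2$. For this ring and $k=1$, Theorem~\ref{thm:main} covers $r\ge2$, while Corollary~\ref{cor:question} covers $r\ge3$.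
\end{example}

\subsection*{Order ideals and gluing}
Let $P$ be a finitely generated projective module over a ring $B$. The \emph{order ideal} of $p\in P$ is $O(p)=\{\varphi(p):\varphi\in P^*\}$. It is the unit ideal if and only if $p$ is unimodular; its zero set is the locus where $p$ fails to be unimodular.
\begin{enumerate}
\item[(F4)] For a ring map $B\to B'$ we have $P^*\otimes B'=(P\otimes B')^*$, so $O(p\otimes1)=O(p)B'$. In particular: $p$ is unimodular modulo an ideal $I$ if and only if $O(p)+I=B$; if $I$ is a nil ideal, then $p$ is unimodular if and only if it is unimodular modulo $I$; and if $h\in O(p)$, then $p\in\operatorname{Um}(P_h)$.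
\item[(F5)] For ideals $\mathfrak a,\mathfrak b$ of $B$, tensoring $0\to B/(\mathfrak a\cap\mathfrak b)\to B/\mathfrak a\oplus B/\mathfrak b\to B/(\mathfrak a+\mathfrak b)\to0$ with the flat module $P$ shows the following. Elements of $P/\mathfrak aP$ and $P/\mathfrak bP$ with the same image in $P/(\mathfrak a+\mathfrak b)P$ are the images of one element of $P$; and if $\mathfrak a\cap\mathfrak b=0$, then $\mathfrak aP\cap\mathfrak bP=0$.
\item[(F6)] If $sB+hB=B$ and $M$ is any $B$-module, then elements of $M_s$ and $M_h$ with the same image in $M_{sh}$ come from a unique element of $M$.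
\end{enumerate}

\subsection*{Three theorems on polynomial rings}
A $B[Z]$-module $M$ is \emph{extended from $B$} if $M\cong M'[Z]=M'\otimes_BB[Z]$ for a $B$-module $M'$; then $M'\cong M/(Z-c)M$ for every $c\in B$. We quote three results. None of them needs a noetherian hypothesis on $B$.
\begin{enumerate}
\item[(Q1)] (Quillen, Suslin; Swan \cite{Swan}.) For a field $\kappa$, finitely generated projective modules over $\kappa[X_1,\dots,X_n,Y_1^{\pm1},\dots,Y_m^{\pm1}]$ are free.
\item[(Q2)] (Quillen's patching theorem.) If $M$ is a finitely presented $B[Z]$-module and $M_{\mathfrak n}$ is extended from $B_{\mathfrak n}$ for every maximal ideal $\mathfrak n$ of $B$, then $M$ is extended from $B$.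
\item[(Q3)] (Horrocks; see \cite[Ch.~XXI, \S3]{Lang}.) If $B$ is local and $v\in\operatorname{Um}_r(B[Z])$ has a monic entry, then $v$ is the first column of a matrix in $GL_r(B[Z])$.
\end{enumerate}

Let $T=B[Z]$ or $T=B[Z^{\pm1}]$. We call $f\in T$ \emph{quasi-monic over $B$} if its leading coefficient is a unit of $B$ and, in the Laurent case, the coefficient of its lowest power of $Z$ is a unit as well.
\begin{enumerate}
\item[(F7)] If $f$ is quasi-monic over $B$, then $T/fT$ is integral over the image of $B$. Indeed, let $f=\sum_{i=p}^qc_iZ^i$ with extreme terms $i=p,q$. In the polynomial case $c_q^{-1}f$ is monic in $Z$; in the Laurent case $c_q^{-1}Z^{-p}f$ is a monic polynomial in $Z$ and $c_p^{-1}Z^{-q}f$ is a monic polynomial in $Z^{-1}$.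
\end{enumerate}

\section{Rank one and rank two over a curve}\label{sec:curve}

\subsection*{Rank one: the cusp}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
The ring $R=F[t^2,t^3]$ is noetherian, and $F[t]$ is integral over it, so $D_j(R)=\dim R=1$ for all $j$. Let $x=X_1$ if $n\ge1$ and $x=Y_1-1$ otherwise; thus $x\in J$. Let $S'=F[t][X_1,\dots,X_n,Y_1^{\pm1},\dots,Y_m^{\pm1}]\supset S$, and consider the $S$-submodules
\[
L=t^2x^2S+(1+tx)S,\qquad L'=t^2x^2S+(1-tx)S
\]
of $S'$. The products of the generators are $t^4x^4$, $t^2x^2\pm t^3x^3$ and $1-t^2x^2$. They lie in $S$, and $t^4x^4+(1-t^2x^2)(1+t^2x^2)=1$. So $LL'=S$: the module $L$ is an invertible fractional ideal of the domain $S$, hence projective of rank $1$.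

Reduction $S'\to S'/JS'=F[t]$ sends $at^2x^2+b(1+tx)$, with $a,b\in S$, to the image of $b$ in $R$. It therefore induces a surjection $L/JL\to R$. This surjection splits and its kernel is projective of rank $0$, so $L/JL\cong R$ and $\operatorname{Um}(L/JL)\ne\emptyset$.

Suppose that $f\in\operatorname{Um}(L)$. A complement of $fS$ has rank $0$, so $L=fS$. Since $1\in LL'\subset LS'$, the element $f$ is a unit of $S'$, that is, a nonzero constant times a monomial in the $Y_j$. Then $f$ is a unit of $S$ and $L=S$. But $1+tx\in L$, and $1+tx\notin S$ because the coefficient of $X_1$ or $Y_1$ in it is $t\notin R$.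
\end{proof}

\subsection*{Rank two: the proof in the smallest case}
Let $R$ be a noetherian domain of dimension $1$ with fraction field $K$, let $S=R[X]$, let $P$ have rank $2$, and let $u_0\in\operatorname{Um}(P/XP)$. We lift $u_0$.

\emph{Two partial lifts.} The module $P\otimes_RK$ is free over the principal ideal domain $K[X]$. Clearing denominators, we find $s\ne0$ in $R$ and $p_1,p_2\in P$ that form a basis of $P_s$. If $s$ is a unit, $P$ is free and we are done, so let $s$ be a nonunit. Over $R_s$ there is an obvious lift: the element $u\in\operatorname{Um}(P_s)$ whose coordinates are the coordinates of $u_0$, viewed as constant polynomials. The ring $R/sR$ is artinian, so $R/\sqrt{sR}$ is a finite product of fields; over each of them $P$ is free and $u_0$ lifts. By (F5) there is $z\in P$ that reduces to this lift modulo $\sqrt{sR}$ and to $u_0$ modulo $X$, and $z$ is unimodular modulo $s$ by (F4).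

So $u$ is good on the open set $s\ne0$ of $\operatorname{Spec}S$, and $z$ is good on the complement of $V(O(z))$, which is an open neighborhood of $s=0$. To compare $u$ and $z$ on the overlap by (Q2) and (Q3), the overlap must be the spectrum of a \emph{polynomial ring}, and a coordinate of $z$ must be \emph{monic}. So we want an element $h\in O(z)$ that lies in $R$, with $h\equiv1$ modulo $s$. We may change $z$ by any element of $sXP$.

\emph{Perturbation.} Clearing denominators in the dual basis gives $\varphi_1,\varphi_2\in P^*$ and $N\ge1$ with $\varphi_i(p_j)=s^{N-1}\delta_{ij}$. Put $a_i=\varphi_i(z)$, so that $z$ has coordinates $a_i/s^{N-1}$, and let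
\[
z'=z+sX(y_1p_1+y_2p_2),\qquad a_i'=\varphi_i(z')=a_i+s^NXy_i\in O(z').
\]
Take $y_1=X^M$ with $M>\deg a_1$; then $a_1'$ has leading coefficient $s^N$. Let $\pi_1,\dots,\pi_l$ be the pairwise nonassociate irreducible factors of $a_1'$ in $K[X]$, scaled to lie in $R[X]$, and let $y_2$ be the product of those $\pi_j$ that do not divide $a_2$. If $\pi_j\nmid a_2$, then $\pi_j\mid y_2$, so $\pi_j\nmid a_2'$. If $\pi_j\mid a_2$, then $\pi_j\nmid y_2$; also $\pi_j\nmid X$, since otherwise $a_1(0)=a_2(0)=0$, although $u_0$ is unimodular; so again $\pi_j\nmid a_2'$. Thus $a_1'$ and $a_2'$ are coprime in $K[X]$, and $O(z')$ contains some $d\ne0$ in $R$.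

Now let $\Sigma=\{s^j(1+s\alpha):j\ge0,\ \alpha\in R\}$. A prime of $R$ disjoint from $\Sigma$ does not contain $s$ and is not comaximal with $s$, so it is not maximal; as $\dim R=1$, it is $0$. Hence $\Sigma^{-1}R=K$, the element $d$ divides some $s^jh$ with $h=1+s\alpha$, and $s^jh\in O(z')$. Since $O(z')+sS=S$, we get $h\in O(z')$.

\emph{Patching.} Over $R_{sh}[X]$ both $u$ and $z'$ are unimodular, they agree at $X=0$, and the first coordinate of $z'$ has unit leading coefficient. From (Q2) and (Q3) one gets $\sigma(X)\in GL_2(R_{sh}[X])$ with $\sigma(0)=1$ and $\sigma u=z'$. For $c\in R$ we have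
\[
\sigma(cX)^{-1}z'=\bigl(\sigma(cX)^{-1}\sigma(X)\bigr)u .
\]
If $c$ is divisible by a high power of $s$, then $\sigma(cX)$ has no $s$ in its denominators and the left side lies in $\operatorname{Um}(P_h)$. If $c-1$ is divisible by a high power of $h$, then $\sigma(cX)^{-1}\sigma(X)$ has no $h$ in its denominators and the right side lies in $\operatorname{Um}(P_s)$. Both conditions can be met because $s$ and $h$ are comaximal, and the two sides glue to the required lift. Lemma~\ref{lem:patch} carries this out.

The inequality $r>\dim R$ entered in the perturbation: one coordinate was spent on making the quotient finite over the base, the passage to $\Sigma^{-1}R$ lowered the dimension by one, and the second coordinate was needed to avoid the finitely many remaining primes $(\pi_j)$.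

\begin{example}\label{ex:LL}
Take $R=F[t^2,t^3]$, $x=X$, and $P=L\oplus L$ with $L$ as above, so $P/XP=R^2$; let $u_0=(1,0)$. Since $L^*=L'$ acts by multiplication, $O(\ell_1,\ell_2)=\ell_1L'+\ell_2L'$. Let $s=t^2$. Then $S_s=S'_s$ and $L_s=S_s$, with basis $p=t^2=(t^2-t^3X)(1+tX)+t^2\cdot t^2X^2\in L$. The element $z=(1+tX,0)$ lifts $u_0$. It is unimodular modulo $s$ because $1-t^2X^2\in O(z)$, and it is not unimodular because $O(z)\subset(1+tX)S'$. The perturbation $z'=z+sX(0,p)=(1+tX,\,t^4X)$ has $1-t^2X^2$ and $t^4X\cdot t^2X^2=t^6X^3$ in its order ideal, and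
\[
1=(1-t^2X^2)(1+t^2X^2+t^4X^4)+X^3\cdot t^6X^3 .
\]
So here $h=1$, and $z'$ is already a unimodular lift. In $L$ itself there is no second coordinate to move, and no perturbation of $1+tX$ is unimodular.
\end{example}

In general three things change. The primes to be avoided are no longer finite in number; Lemma~\ref{lem:avoid} replaces the choice of $y_2$. With several variables the dimension count has to discount the variables (Lemma~\ref{lem:lex}), and it then produces an element of the order ideal that is congruent modulo $s$ to a monic polynomial and not to $1$; a change of variables repairs this (Lemma~\ref{lem:change}). Finally, $R$ need not be a noetherian domain, so the passage to $R/sR$ needs a different induction (Section~\ref{sec:strat}).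

\section{Homotopies and patching in one variable}\label{sec:patch}

In this section $B$ is a ring, and either $T=B[Z]$ and $\Theta=Z$, or $T=B[Z^{\pm1}]$ and $\Theta=Z-1$. In both cases $T/\Theta T=B$. In the Laurent case the substitution $Z\mapsto cZ$ of Section~\ref{sec:curve} is not available, since $c$ is not a unit. We therefore replace $\sigma(cX)$ by a polynomial path $\beta(\tau)$ of matrices, with a new variable $\tau$. We write $E_{ij}(f)$ for the elementary matrix with entry $f$ in position $(i,j)$, $i\ne j$, and $E_r(T)$ for the group generated by these matrices.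

\begin{lemma}[Homotopy]\label{lem:homotopy}
Let $r\ge2$, let $v\in\operatorname{Um}_r(T)$ have quasi-monic first entry $v_1$, and let $v^0\in\operatorname{Um}_r(B)$ be the reduction of $v$ modulo $\Theta$. Then there is $\beta(\tau)\in GL_r(T[\tau])$ with
\[
\beta(0)=1,\qquad\beta(\tau)\equiv1\bmod\Theta,\qquad\beta(1)v^0=v .
\]
\end{lemma}

\begin{proof}
We first prove: \emph{if $v\in\operatorname{Um}_r(B[Z])$, the leading coefficient of $v_1$ is a unit, and $c\in B$, then there is $\sigma\in GL_r(B[Z])$ with $v=\sigma v(c)$ and $\sigma(c)=1$.}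

The module $M=B[Z]^r/vB[Z]$ is finitely presented and projective. It does not change when $v$ is multiplied by a unit of $B$, so (Q3) shows that $M_{\mathfrak n}$ is free for every maximal ideal $\mathfrak n$ of $B$. By (Q2), $M$ is extended from $B$. Thus, with $M_0=M/(Z-c)M=B^r/v(c)B$, there is an isomorphism $\theta:M_0[Z]\to M$. Modulo $Z-c$ it induces an automorphism $\theta_0$ of $M_0$; replacing $\theta$ by $\theta\circ(\theta_0^{-1}\otimes1)$ we may assume $\theta_0=1$. Let $\iota:M\to B[Z]^r$ be a section of the projection, and let $\iota_0:M_0\to B^r$ be its reduction modulo $Z-c$, a section of $B^r\to M_0$. Then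
\[
B[Z]^r=v(c)B[Z]\oplus\iota_0(M_0)[Z]\qquad\text{and}\qquad B[Z]^r=vB[Z]\oplus\iota(M).
\]
Let $\sigma$ be the $B[Z]$-linear map with $v(c)\mapsto v$ and $\iota_0(x)\mapsto\iota\theta(x)$ for $x\in M_0$. It maps the summands of the first decomposition isomorphically onto those of the second. Modulo $Z-c$ it fixes $v(c)$ and $\iota_0(x)$, so $\sigma(c)=1$.

If $T=B[Z]$, take $c=0$ and $\beta(\tau)=\sigma(\tau Z)$. Setting $\tau=0$ or $Z=0$ gives $\sigma(0)=1$, and $\beta(1)v^0=\sigma v(0)=v$.

Let $T=B[Z^{\pm1}]$. We move $v$ into $B[Z]^r$ by elementary matrices. Write $v_1=\mu f$, where $\mu$ is a unit of $B$ times a power of $Z$ and $f\in B[Z]$ is monic with unit constant term. For a unit $\lambda$,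
\[
\operatorname{diag}(\lambda,\lambda^{-1})=E_{12}(\lambda)E_{21}(-\lambda^{-1})E_{12}(\lambda)\,E_{12}(-1)E_{21}(1)E_{12}(-1),
\]
so $\operatorname{diag}(\mu^{-1},\mu,1,\dots,1)\in E_r(T)$, and this matrix changes the first entry to $f$. Since the constant term of $f$ is a unit, $Z$ is a unit in $B[Z]/(f)$, and therefore $B[Z]/fB[Z]=T/fT$. So adding multiples of the first entry brings the other entries into $B[Z]$. We obtain $\varepsilon\in E_r(T)$ with $v'=\varepsilon v\in B[Z]^r$ and $v'_1=f$. The column $v'$ is unimodular over $B[Z]$, because $B[Z]/(v'_1,\dots,v'_r)=T/(v'_1,\dots,v'_r)=0$. The first part with $c=1$ gives $\sigma\in GL_r(B[Z])$ with $v'=\sigma v'(1)$ and $\sigma(1)=1$.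

Write $\varepsilon$ as a product of matrices $E_{ij}(g)$, and let $\varepsilon_\tau$ be the product of the matrices $E_{ij}\bigl(g(1)+\tau(g-g(1))\bigr)$, where $g(1)$ is the value at $Z=1$. Then $\varepsilon_0=\varepsilon(1)$, $\varepsilon_1=\varepsilon$, and $\varepsilon_\tau\equiv\varepsilon(1)$ modulo $Z-1$. Put
\[
\beta(\tau)=\varepsilon_\tau^{-1}\,\sigma\bigl(1+\tau(Z-1)\bigr)\,\varepsilon(1).
\]
Setting $\tau=0$ or $Z=1$ gives $\varepsilon(1)^{-1}\sigma(1)\varepsilon(1)=1$. Since $\varepsilon(1)v^0=v'(1)$, we get $\beta(1)v^0=\varepsilon^{-1}\sigma v'(1)=\varepsilon^{-1}v'=v$.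
\end{proof}

\begin{remark}
The hypothesis $r\ge2$ is needed. For $r=1$, $B$ a field, $T=B[Z^{\pm1}]$ and $v=Z$, a unit $\beta(\tau)$ of $T[\tau]$ does not depend on $\tau$, so $\beta(0)=1$ and $\beta(1)=Z$ are incompatible.
\end{remark}

\begin{lemma}[Patching]\label{lem:patch}
Let $s\in B$ be a nonzerodivisor, let $P$ be a finitely generated projective $T$-module, and let $p_1,\dots,p_r\in P$, with $r\ge2$, be a basis of $P_s$ over $T_s$. Let $z\in P$ and write $z=\sum v_ip_i$ with $v_i\in T_s$. Assume:
\begin{enumerate}
\item[(a)] the image of $z$ in $P/\Theta P$ is unimodular;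
\item[(b)] $v_1$ is quasi-monic over $B_s$;
\item[(c)] $O(z)$ contains an element $h\in1+sB$.
\end{enumerate}
Then there is $q\in\operatorname{Um}(P)$ with $q\equiv z$ modulo $\Theta P$ and $q\equiv z$ modulo $sP$.
\end{lemma}

\begin{proof}
The element $s$ is a nonzerodivisor on $T$ and on $P$, so $P\subset P_s$, $T_h\subset T_{sh}$ and $P_h\subset P_{sh}$. Let $F=\sum Tp_i\subset P$. Since $P$ is finitely generated and $P_s=F_s$, there is $N$ with $s^NP\subset F$.

Let $v^0\in B_s^r$ be the reduction of $v$ modulo $\Theta$. Its entries are the coordinates of the image of $z$ in $(P/\Theta P)_s$, so $v^0$ is unimodular by (a). Hence $u=\sum v_i^0p_i$ lies in $\operatorname{Um}(P_s)$, and $u\equiv z$ modulo $\Theta P_s$. By (c), $z\in\operatorname{Um}(P_h)$, so $v\in\operatorname{Um}_r(T_{sh})$. Because $s$ and $h$ lie in $B$, the ring $T_{sh}$ is $B_{sh}[Z]$ or $B_{sh}[Z^{\pm1}]$. By (b), Lemma~\ref{lem:homotopy} applies over $B_{sh}$ (it is trivial if $B_{sh}=0$) and gives $\beta(\tau)\in GL_r(T_{sh}[\tau])$. We let matrices act on $P_{sh}$ through the basis $p_i$; then $\beta(1)u=z$.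

\emph{Claim 1. There is $l_0$ such that for every $c\in s^{l_0}B$ the matrix $\beta(c)$ restricts to an automorphism of $P_h$ that is congruent to $1$ modulo $s\Theta P_h$.}

The entries of $\beta(\tau)^{\pm1}-1$ are polynomials in $\tau$ without constant term and with coefficients in $\Theta T_{sh}$. So $\beta(\tau)^{\pm1}=1+\tau\Theta\eta_\pm(\tau)$ with $\eta_\pm\in M_r(T_{sh}[\tau])$. Choose $j$ with $s^j\eta_\pm\in M_r(T_h[\tau])$ and let $l_0=j+N+1$. For $c=s^{l_0}a$ with $a\in B$ we have $\beta(c)^{\pm1}-1=s^{N+1}\Theta G_\pm$, where $G_\pm=a\,(s^j\eta_\pm)(c)\in M_r(T_h)$ maps $F_h$ into $F_h$. For $x\in P_h$ we have $s^Nx\in F_h$, so $(\beta(c)^{\pm1}-1)x=s\Theta G_\pm(s^Nx)\in s\Theta P_h$. Thus $\beta(c)$ and its inverse both preserve $P_h$, and the claim follows.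

\emph{Claim 2. There is $l$ such that for every $c\in1+h^lB$ the matrix $\beta(c)^{-1}\beta(1)$ is the image of some $\sigma\in GL_r(T_s)$ with $\sigma\equiv1$ modulo $\Theta$.}

Here $T_s\to T_{sh}$ need not be injective, so one more step is needed. Let $\gamma(\tau)=\beta(1+\tau)^{-1}\beta(1)$. Then $\gamma(0)=1$ and $\gamma\equiv1$ modulo $\Theta$, so $\gamma(\tau)^{\pm1}=1+\tau\Theta\gamma_\pm(\tau)$ with $\gamma_\pm\in M_r(T_{sh}[\tau])$. Choose $l_1$ such that $h^{l_1}$ times each coefficient of $\gamma_\pm$ comes from $M_r(T_s)$. Then there are $G_\pm\in M_r(T_s[\tau])$ that map to $h^{l_1}\gamma_\pm(h^{l_1}\tau)$, and $1+\tau\Theta G_\pm(\tau)$ maps to $\gamma(h^{l_1}\tau)^{\pm1}$. Write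
\[
(1+\tau\Theta G_+)(1+\tau\Theta G_-)=1+\tau K,\qquad(1+\tau\Theta G_-)(1+\tau\Theta G_+)=1+\tau K'.
\]
The matrices $K,K'$ map to $0$ over $T_{sh}[\tau]$, so $h^{l_2}K=h^{l_2}K'=0$ for some $l_2$. Substituting $h^{l_2}\tau$ for $\tau$ turns both right sides into $1$. So $1+h^{l_2}\tau\Theta G_+(h^{l_2}\tau)$ is invertible over $T_s[\tau]$, is congruent to $1$ modulo $\Theta$, and maps to $\gamma(h^{l_1+l_2}\tau)$. Take $l=l_1+l_2$; for $c=1+h^la$, evaluate at $\tau=a$.

Since $h\in 1+sB$, the elements $s^{l_0}$ and $h^l$ are comaximal in $B$, so there is $c\in s^{l_0}B\cap(1+h^lB)$. In $P_{sh}$,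
\[
\beta(c)^{-1}z=\beta(c)^{-1}\beta(1)u=\sigma u .
\]
The left side lies in $\operatorname{Um}(P_h)$ by Claim 1, and $\sigma u\in\operatorname{Um}(P_s)$ by Claim 2. By (F6) they glue to $q\in P$. By (F4), $O(q)_s=T_s$ and $O(q)_h=T_h$, so $O(q)$ contains powers of $s$ and of $h$, and $q$ is unimodular. The images of $q$ and $z$ in $P/\Theta P$ agree after inverting $h$ by Claim 1, and after inverting $s$ because $\sigma u\equiv u\equiv z$; by the uniqueness in (F6) they agree. Finally $h$ acts as the identity on $P/sP$, so $P/sP=P_h/sP_h$, and there $q\equiv z$ by Claim 1.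
\end{proof}

\section{Two lemmas on dimension}\label{sec:dim}

The first lemma is the reason why the variables cost nothing. A polynomial in $R[T_1,\dots,T_j]$ is \emph{lex-monic} if the coefficient of its largest monomial for the lexicographic order with $T_1>\dots>T_j$ is $1$. Products of lex-monic polynomials are lex-monic. Over a field, inverting them gives the field of rational functions, of dimension $0$.

\begin{lemma}\label{lem:lex}
Let $R\ne0$ have finite dimension, and let $W\subset R[T_1,\dots,T_j]$ be the multiplicative set of lex-monic polynomials. Then $\dim W^{-1}R[T_1,\dots,T_j]\le D_j(R)$.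
\end{lemma}

\begin{proof}
We use induction on $j$, for all rings at once. For $j=0$ we have $W=\{1\}$ and $D_0(R)=\dim R$. Let $j\ge1$, and let $\mathfrak q_0\subsetneq\dots\subsetneq\mathfrak q_l$ be primes of $R[T_1,\dots,T_j]$ disjoint from $W$. The idea is to pass to the chart at $T_1=\infty$, where the chain can be prolonged by one step, and to regard $U=T_1^{-1}$ as part of the coefficient ring.

As $T_1\in W$, the $\mathfrak q_i$ extend to primes of $R[T_1^{\pm1},T_2,\dots,T_j]$. This ring is also the localization of $R[U][T_2,\dots,T_j]$ at $U$, so these primes contract to a strict chain $\mathfrak q'_0\subsetneq\dots\subsetneq\mathfrak q'_l$ in $R[U][T_2,\dots,T_j]$ with $U\notin\mathfrak q'_l$. Let $\mathfrak b\subset R[T_2,\dots,T_j]$ be the image of $\mathfrak q'_l$ under $U\mapsto0$, and let $W'$ be the set of lex-monic polynomials in $R[T_2,\dots,T_j]$. Suppose that $f\in\mathfrak q'_l$ maps to $w\in W'$. For $N\ge\deg_Uf$ the element $T_1^Nf=T_1^Nw+(\text{terms of lower degree in }T_1)$ is a polynomial, is lex-monic, and lies in $\mathfrak q_l$, which is impossible. So $\mathfrak b\cap W'=\emptyset$,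 and there is a prime $\mathfrak p\supset\mathfrak b$ with $\mathfrak p\cap W'=\emptyset$. Its preimage $\mathfrak q'_{l+1}$ under $U\mapsto0$ is a prime that contains $\mathfrak q'_l$ and $U$, so it contains $\mathfrak q'_l$ strictly. It contains no polynomial in $T_2,\dots,T_j$ that is lex-monic over $R[U]$, since such a polynomial would map into $\mathfrak p\cap W'$. The induction hypothesis for the ring $R[U]$ and $j-1$ variables gives
\[
l+1\le\dim R[U][T_2,\dots,T_j]-(j-1)=D_j(R)+1.\qedhere
\]
\end{proof}

The second lemma replaces prime avoidance. In Section~\ref{sec:curve} the element $y_2$ was chosen so that $y_2a_2$ is nilpotent in $K[X]/(a_1')$ while $y_2$ and $a_2$ lie in no common prime. This description does not mention a list of primes, and it leads to the ideal $\mathfrak j$ below. The subset $\Gamma$ lets us choose the perturbation in $S$ while working in a localization.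

\begin{lemma}\label{lem:avoid}
Let $C$ be a ring and $d\ge0$ an integer with $\dim C\le d-1$. Let $\Gamma\subset C$ be a subset such that every element of $C$ has a unit multiple in $\Gamma$. For all $a_1,\dots,a_d,b\in C$ there are $x_1,\dots,x_d\in\Gamma$ with $b\in\sqrt{(a_1+bx_1,\dots,a_d+bx_d)}$.
\end{lemma}

\begin{proof}
We use induction on $d$. If $d=0$, then $C=0$. Let $d\ge1$, and let $\mathfrak j$ be the sum of the ideals $a_dC$ and $\{y\in C:ya_d\text{ is nilpotent}\}$. No minimal prime $\mathfrak p$ contains $\mathfrak j$: if $a_d\in\mathfrak p$, then (F3) gives $y\notin\mathfrak p$ with $ya_d^\mu=0$, so $ya_d$ is nilpotent and $y\in\mathfrak j\setminus\mathfrak p$. Hence every chain of primes containing $\mathfrak j$ can be prolonged downward by a minimal prime, and $\dim C/\mathfrak j\le d-2$. The image of $\Gamma$ in $C/\mathfrak j$ has the required property. By induction there are $x_1,\dots,x_{d-1}\in\Gamma$ and $\mu\ge1$ with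
\[
b^\mu=\sum_{i<d}c_i(a_i+bx_i)+ca_d+y,\qquad c_i,c\in C,\quad ya_d\text{ nilpotent}.
\]
Choose a unit $\lambda$ with $x_d=\lambda y\in\Gamma$. Let $\mathfrak q$ be a prime containing $a_i+bx_i$ for all $i\le d$. Since $a_dbx_d$ is nilpotent, $a_d^2=a_d(a_d+bx_d)-a_dbx_d\in\mathfrak q$. So $a_d\in\mathfrak q$, then $bx_d\in\mathfrak q$ and $by\in\mathfrak q$. Multiplying the displayed equation by $b$ gives $b^{\mu+1}\in\mathfrak q$, so $b\in\mathfrak q$.
\end{proof}

\section{Modules that are free after inverting one element}\label{sec:key}

Let $k\ge1$. We single out the variable to be removed, the \emph{step variable} $Z_k$. If $m\ge1$, let $Z_k=Y_m$ and $\Theta=Z_k-1$ (a \emph{Laurent step}). If $m=0$, let $Z_k=X_n$ and $\Theta=Z_k$ (a \emph{polynomial step}; all variables are then polynomial). The remaining variables are $Z_1,\dots,Z_{k-1}$, in any order, and $A\subset S$ is the ring generated over $R$ by them and by the inverses of the Laurent variables among them. Thus $S=A[Z_k]$ or $S=A[Z_k^{\pm1}]$, and $S/\Theta S=A$.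

\begin{proposition}\label{prop:key}
Let $R$ have finite dimension, let $s\in R$ be a nonzerodivisor, and let $P$ be a finitely generated projective $S$-module of rank $r$ with $P_s$ free of rank $r$ over $S_s$. Let $z\in P$ have unimodular images in $P/\Theta P$ and in $P/sP$. Assume that $s$ is a unit, or that $r\ge2$ and $r>D_{k-1}(R)$. Then there is $q\in\operatorname{Um}(P)$ with $q\equiv z$ modulo $\Theta P$ and $q\equiv z$ modulo $sP$.
\end{proposition}

If $s$ is a unit, then $P$ is free, and we take for $q$ the element whose coordinates are those of the image of $z$ in $P/\Theta P$, viewed in $A\subset S$. For the rest of this section $s$ is not a unit, so $R\ne0$, and $r\ge2$, $r\ge\delta+1$ with $\delta=D_{k-1}(R)\ge0$. We want to reach the hypotheses of Lemma~\ref{lem:patch} by changing $z$ modulo $s\Theta P$ and by changing the coefficient ring $A$.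

\subsection*{Coordinates}
The element $s$ is a nonzerodivisor on $S$ and on $P$. Choose $p_1,\dots,p_r\in P$ that form a basis of $P_s$. Since $(P_s)^*=(P^*)_s$, there are $N\ge1$ and $\varphi_i\in P^*$ such that the $\varphi_i/s^{N-1}$ form the dual basis; thus $\varphi_i(p_j)=s^{N-1}\delta_{ij}$, and $x\in P$ has coordinates $\varphi_i(x)/s^{N-1}$. Let $a_i=\varphi_i(z)$. The image of $z$ in $(P/\Theta P)_s$ is unimodular, so
\begin{equation}\label{eq:unimodTheta}
(a_1,\dots,a_r,\Theta)S_s=S_s .
\end{equation}
For $y_1,\dots,y_r\in S$, to be chosen, put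
\[
z'=z+s\Theta\sum y_ip_i,\qquad a_i'=\varphi_i(z')=a_i+s^N\Theta y_i,\qquad I=O(z').
\]
Then $z'\equiv z$ modulo $s\Theta P$, all $a_i'$ lie in $I$, and $I+sS=S$ by (F4). Consequently
\begin{equation}\label{eq:sat}
g\in S,\ s^jg\in I\ \Longrightarrow\ g\in I,
\end{equation}
because $g\in gS=g(I+s^jS)\subset I$.

\subsection*{A lex-monic element modulo $s$ in the order ideal}
We use $a_1'$ to eliminate the variable $Z_1$ and then invert the lex-monic polynomials in the other $k-1$ variables. (For $k\geq2$ it is $Z_1$, and not the step variable, that is eliminated; Remark~\ref{rem:order} explains why.) Lemma~\ref{lem:lex} is about polynomial rings, so we work over the elements $\zeta_i$ of Lemma~\ref{lem:zeta}. Let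
\[
B=R[\zeta_2,\dots,\zeta_k],
\]
a polynomial ring in $k-1$ variables, and let $W\subset B$ be the set of lex-monic polynomials for $\zeta_2>\dots>\zeta_k$. For $k=1$ this means $B=R$ and $W=\{1\}$. Choose $M\ge1$ such that all exponents of $Z_1$ in $a_1$ have absolute value at most $M-1$, and put
\[
y_1=\zeta_1^M .
\]

\begin{lemma}\label{lem:omega}
There are $y_2,\dots,y_r\in S$ such that $I$ contains an element $\omega=w+s\alpha$ with $w\in W$ and $\alpha\in B$.
\end{lemma}

\begin{proof}
The set $\Sigma=\{s^j(w+s\alpha):j\ge0,\ w\in W,\ \alpha\in B\}$ is multiplicative and contains $s$ and $W$. By \eqref{eq:sat} it suffices to choose the $y_i$ so that $(a_1',\dots,a_r')S$ meets $\Sigma$, that is, so that $a_2',\dots,a_r'$ generate the unit ideal of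
\[
C=\Sigma^{-1}S/(a_1').
\]

\emph{$C$ is integral over the image of $\Sigma^{-1}B$.} Let $B'\subset S$ be generated over $R$ by $Z_2,\dots,Z_k$ and the inverses of the Laurent variables among them. Then $S=B'[Z_1]$ or $B'[Z_1^{\pm1}]$, and $B'$ is integral over $B$ by Lemma~\ref{lem:zeta}. By (F7) it suffices to show that $a_1'$, as a polynomial in $Z_1$, is quasi-monic over $\Sigma^{-1}B'$ (if this ring is zero, so is $C$). The extreme terms of $y_1$ are $Z_1^M$ and, in the Laurent case, $Z_1^{-M}$.
\begin{itemize}
\item Let $k\ge2$. Then $\Theta\in B'$, and by the choice of $M$ the extreme coefficients of $a_1'$ equal $s^N\Theta$. In a polynomial step $\Theta=\zeta_k\in W$. In a Laurent step $(Z_k-1)(Z_k^{-1}-1)=-(\zeta_k-2)$ and $\zeta_k-2\in W$. So $\Theta$ is a unit in $\Sigma^{-1}B'$, and so is $s^N\Theta$.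
\item Let $k=1$. Then $\Theta y_1=Z_1^{M+1}$ in a polynomial step, and $\Theta y_1=(Z_1-1)(Z_1+Z_1^{-1})^M$ has extreme terms $Z_1^{M+1}$ and $-Z_1^{-M}$ in a Laurent step. So the extreme coefficients of $a_1'$ are $\pm s^N$.
\end{itemize}

\emph{$\dim C\le\delta-1$.} Let $\Lambda=W^{-1}B$; by Lemma~\ref{lem:lex}, $\dim\Lambda\le\delta$. Since $s^j(w+s\alpha)=w\cdot s^j(1+s\alpha/w)$, the ring $\Sigma^{-1}B$ is the localization of $\Lambda$ at $\{s^j(1+s\lambda):j\ge0,\ \lambda\in\Lambda\}$. By (F2) a strict chain of primes of $C$ of length $l$ contracts to a strict chain $\mathfrak p_0\subsetneq\dots\subsetneq\mathfrak p_l$ in $\Lambda$ with $s\notin\mathfrak p_l$ and $\mathfrak p_l\cap(1+s\Lambda)=\emptyset$. The last condition says $\mathfrak p_l+s\Lambda\ne\Lambda$, and a prime containing $\mathfrak p_l+s\Lambda$ prolongs the chain. Hence $l+1\le\delta$. If $C=0$, the bound holds because $\delta\ge0$.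

\emph{Choice of the $y_i$.} We have $\dim C\le\delta-1\le(r-1)-1$; this is where the rank hypothesis is used. Every element of $C$ becomes an element of the image $\Gamma$ of $S$ after multiplication by its denominator, a unit. Lemma~\ref{lem:avoid}, applied to $d=r-1$, the elements $a_2,\dots,a_r$ and $b=s^N\Theta$, gives $y_2,\dots,y_r\in S$ with $s^N\Theta\in\sqrt{(a_2',\dots,a_r')C}$. Suppose that a prime of $C$ contains $a_2',\dots,a_r'$. Since $s$ is a unit in $C$, it contains $\Theta$, hence $a_i=a_i'-s^N\Theta y_i$ for all $i$, including $i=1$ because $a_1'=0$ in $C$. This contradicts \eqref{eq:unimodTheta}. So $(a_2',\dots,a_r')C=C$.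
\end{proof}

From now on the $y_i$, and hence $z'$, $I$, $w$, $\alpha$, are fixed. If $k=1$, then $\omega\in1+sR$ is the element $h$ that we need. If $k\ge2$, then $\omega$ involves $Z_k$ and is not congruent to $1$ modulo $s$. We shall change variables so that $S/I$ becomes integral over the new coefficient ring $A'$; then $I+sS=S$ descends to $(I\cap A')+sA'=A'$ by lying over. No single known element of $I$ gives integrality: $a_1'$ will have extreme coefficients $s^N$ times a unit, and in $\omega$ the term $s\alpha$ may have larger degree than $w$. The two elements work together, and the convenient way to combine them is a valuative criterion.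

\subsection*{A valuative criterion for integrality}
A \emph{valuation ring} of a field $\kappa$ is a subring $\mathcal O$ such that $x\in\mathcal O$ or $x^{-1}\in\mathcal O$ for every $x\in\kappa^*$. Let $|x|$ be the class of $x$ in $\kappa^*/\mathcal O^*$, ordered by $|x|\le|y|$ if and only if $x/y\in\mathcal O$, and let $|0|=0$ be smaller than all classes. This is a total order, $\mathcal O=\{x:|x|\le1\}$, $|xy|=|x||y|$, and $|x+y|\le\max(|x|,|y|)$ with equality if $|x|\ne|y|$. If $g>1$, then $g^i\le g^j$ if and only if $i\le j$. Every local subring of $\kappa$ is \emph{dominated} by a valuation ring of $\kappa$: it is contained in $\mathcal O$, and its maximal ideal is contained in $\{x:|x|<1\}$.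

\begin{lemma}\label{lem:val}
Let $D\subset Q$ be rings and let $x\in Q$ be not integral over $D$. Then there are a homomorphism $\rho:Q\to\kappa$ to a field and a valuation ring of $\kappa$ that contains $\rho(D)$ but not $\rho(x)$.
\end{lemma}

\begin{proof}
Nilpotent elements are integral, so $Q_x\ne0$. Let $D'\subset Q_x$ be the subring generated by $1/x$ and the image of $D$. If $1/x$ were a unit of $D'$, then $x=\sum_{i=0}^\nu d_ix^{-i}$ in $Q_x$ with $d_i\in D$, and multiplication by a high power of $x$ would give a monic equation for $x$ over $D$ in $Q$. So $1/x$ lies in a prime $\mathfrak m$ of $D'$. Let $\mathfrak n\subset\mathfrak m$ be a minimal prime of $D'$. Localizing $D'\subset Q_x$ at $D'\setminus\mathfrak n$ gives a nonzero ring, so some prime of $Q_x$ contracts to a prime contained in $\mathfrak n$, hence to $\mathfrak n$. Let $\kappa$ be the residue field of this prime of $Q_x$ and $\rho:Q\to Q_x\to\kappa$ the natural map. Then $D'/\mathfrak n\subset\kappa$, and a valuation ring of $\kappa$ dominating $(D'/\mathfrak n)_{\mathfrak m}$ contains $\rho(D)$ and satisfies $|\rho(x)^{-1}|<1$.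
\end{proof}

\subsection*{The change of variables}

\begin{lemma}\label{lem:change}
There is a subring $A'\subset S$ containing $R$ such that $S$ is the polynomial ring $A'[Z_k]$ in a polynomial step and the Laurent polynomial ring $A'[Z_k^{\pm1}]$ in a Laurent step, and such that
\begin{enumerate}
\item[($\alpha$)] $a_1'$, as a polynomial in $Z_k$, is quasi-monic over $A'_s$;
\item[($\beta$)] $I$ contains an element $h\in1+sA'$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $k=1$ take $A'=R$ and $h=\omega$; ($\alpha$) was shown in the proof of Lemma~\ref{lem:omega}. Let $k\ge2$.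

\emph{Weights.} The substitution will make $\zeta_i$ behave like $\zeta_k^{e_i}$ for integers $e_i\geq1$. Let $E\ge0$ bound all exponents that occur in $w$ as a polynomial in $\zeta_2,\dots,\zeta_k$. Put $e_k=1$, and choose $e_i>E\sum_{j>i}e_j$ successively for $i=k-1,\dots,2$. Let the weight of $\zeta_2^{\nu_2}\cdots\zeta_k^{\nu_k}$ be $\sum_{i\ge2}e_i\nu_i$. If two monomials of $w$ first differ in the exponent of $\zeta_i$, then the weight of the lexicographically larger one exceeds that of the other by at least $e_i-E\sum_{j>i}e_j>0$. So the leading monomial of $w$ has strictly larger weight than all other monomials of $w$. Let $c\ge0$ bound the weights of the monomials of $\alpha$, let $c'\ge0$ bound $\sum_{i\ge2}e_i|\nu_i|$ over all monomials $Z_1^{\nu_1}\cdots Z_k^{\nu_k}$ of $a_1$, and choose, last of all,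
\[
e_1>Nc+c'.
\]

\emph{The ring $A'$.} For $i<k$ put
\[
Z_i'=Z_i-\zeta_k^{e_i}\ \text{ if $Z_i$ is polynomial},\qquad Z_i'=Z_iZ_k^{-e_i}\ \text{ if $Z_i$ is Laurent}.
\]
The second case occurs only in a Laurent step, where $Z_k$ is a unit. Let $\psi$ be the $R$-algebra endomorphism of $S$ with $\psi(Z_k)=Z_k$ and $\psi(Z_i)=Z_i'$. It is an automorphism; its inverse fixes $Z_k$ and sends $Z_i$ to $Z_i+\zeta_k^{e_i}$ or $Z_iZ_k^{e_i}$. Let $A'=\psi(A)$. Applying $\psi$ to $S=A[Z_k]$ or $S=A[Z_k^{\pm1}]$ shows that $S$ has the required form over $A'$. If $Z_i$ is Laurent, $Z_i'$ is a unit of $A'$.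

\emph{Proof of} ($\alpha$). Expanded in powers of $Z_k$ over $A'$, each $Z_i$, and each $Z_i^{-1}$ for Laurent $Z_i$, involves only exponents of absolute value at most $e_i$. So $a_1$ involves only exponents of absolute value at most $e_1(M-1)+c'<e_1M$. For $\Theta y_1$ there are three cases.
\begin{itemize}
\item Polynomial step: $\Theta y_1=Z_k(Z_1'+Z_k^{e_1})^M$ has leading term $Z_k^{e_1M+1}$.
\item Laurent step, $Z_1$ polynomial: $\Theta y_1=(Z_k-1)\bigl(Z_1'+(Z_k+Z_k^{-1})^{e_1}\bigr)^M$ has extreme terms $Z_k^{e_1M+1}$ and $-Z_k^{-e_1M}$.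
\item Laurent step, $Z_1$ Laurent: $\Theta y_1=(Z_k-1)\bigl(Z_1'Z_k^{e_1}+(Z_1')^{-1}Z_k^{-e_1}\bigr)^M$ has extreme terms $(Z_1')^MZ_k^{e_1M+1}$ and $-(Z_1')^{-M}Z_k^{-e_1M}$.
\end{itemize}
Hence the extreme coefficients of $a_1'=a_1+s^N\Theta y_1$ are $s^N$ times units of $A'$.

\emph{Proof of} ($\beta$). We show that $S/I$ is integral over $A'/(I\cap A')$. Suppose not. Then $Z_k$ is not integral or, in a Laurent step, one of $Z_k,Z_k^{-1}$ is not integral. Lemma~\ref{lem:val} gives a homomorphism $\rho:S\to\kappa$ with $\rho(I)=0$ and a valuation $|\cdot|$ on $\kappa$ such that, writing $|f|$ for $|\rho(f)|$, we have $|f|\le1$ for $f\in A'$, and $|Z_k|>1$ in a polynomial step, $|Z_k|\ne0,1$ in a Laurent step. In both cases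
\[
g:=|\zeta_k|=\max(|Z_k|,|Z_k|^{-1})>1 .
\]
We claim that for all $i\le k$
\begin{equation}\label{eq:values}
|\zeta_i|=g^{e_i},\qquad|Z_i|\le g^{e_i},\qquad\text{and }|Z_i^{-1}|\le g^{e_i}\text{ if $Z_i$ is Laurent}.
\end{equation}
For $i=k$ this is the definition of $g$. If $i<k$ and $Z_i$ is polynomial, then $Z_i=Z_i'+\zeta_k^{e_i}$ with $|Z_i'|\le1<g^{e_i}$, so $|\zeta_i|=|Z_i|=g^{e_i}$. If $i<k$ and $Z_i$ is Laurent, then $|Z_i'|=1$ because $Z_i'$ is a unit of $A'$; so $|Z_i|=|Z_k|^{e_i}$, the values $|Z_i|,|Z_i^{-1}|$ are $g^{e_i},g^{-e_i}$ in some order, and $|\zeta_i|=g^{e_i}$.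

Elements of $R$ have value at most $1$. The element $\omega$ bounds $|s|$ from below: the leading monomial of $w$ has coefficient $1$ and strictly largest weight, so by \eqref{eq:values} the value $|w|$ is $g$ to the power of that weight, and $|w|\ge1$; also $|\alpha|\le g^c$. From $\rho(\omega)=0$ we get $1\le|w|=|s||\alpha|\le|s|g^c$, so $|s|\ge g^{-c}$. The element $a_1'$ bounds $|s|$ from above: $|\Theta|=g$ in a polynomial step and $|\Theta|=\max(|Z_k|,1)$ in a Laurent step, so $|\Theta|\ge1$; further $|y_1|=g^{e_1M}$ and $|a_1|\le g^{e_1(M-1)+c'}$ by \eqref{eq:values}. From $\rho(a_1')=0$ we get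
\[
g^{-Nc+e_1M}\le|s|^N|\Theta||y_1|=|a_1|\le g^{e_1(M-1)+c'} .
\]
Hence $e_1\le Nc+c'$, against the choice of $e_1$. This proves integrality.

If $(I\cap A')+sA'$ were contained in a prime of $A'$, lying over would give a prime of $S$ containing $I+sS=S$. So $(I\cap A')+sA'=A'$, which is ($\beta$).
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:key}]
Apply Lemma~\ref{lem:patch} to the coefficient ring $A'$, the ring $T=S$, and the element $z'$. The element $s$ is a nonzerodivisor in $A'\subset S$. Condition (a) holds because $z'\equiv z$ modulo $\Theta P$. The first coordinate of $z'$ is $a_1'/s^{N-1}$, so (b) is ($\alpha$), and (c) is ($\beta$). We obtain $q\in\operatorname{Um}(P)$ congruent to $z'$, hence to $z$, modulo $\Theta P$ and modulo $sP$.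
\end{proof}

\begin{remark}\label{rem:order}
Two choices above are dictated by the change of variables. First, the weights $e_2,\dots,e_{k-1}$ depend on $w$, and $w$ is found only after $M$ is fixed. If $y_1$ were a power of $\zeta_k$, its degree in $Z_k$ would remain $M$ after the substitution, while the degree of $a_1$ could grow beyond $M$. With $y_1=\zeta_1^M$, the variable $Z_1$ does not occur in $\omega$, so $e_1$ can be chosen last, and $y_1$ dominates $a_1$. Second, the Laurent variables are removed first because the substitution $Z_i'=Z_iZ_k^{-e_i}$ for a Laurent variable $Z_i$ needs $Z_k$ to be a unit.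
\end{remark}

\section{Stratification and the proof of the theorem}\label{sec:strat}

It remains to reduce to Proposition~\ref{prop:key}. A ring that is not noetherian may have infinitely many minimal primes, and noetherian induction on closed subsets is not available. Instead we fix, once, finitely many locally closed pieces of $\operatorname{Spec}R$ over which $P$ is free, and we induct on the number of ways in which a prime can lie with respect to the finitely many elements that define the pieces. As usual, $D(f)$ is the set of primes not containing $f$ and $V(\mathfrak a)$ the set of primes containing $\mathfrak a$.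

\begin{lemma}\label{lem:strata}
Let $P$ be a finitely generated projective $S$-module of rank $r$. There are finitely many elements $f_i\in R$ and finitely generated ideals $\mathfrak a_i\subset R$ such that the sets $D(f_i)\cap V(\mathfrak a_i)$ cover $\operatorname{Spec}R$ and $(P/\mathfrak a_iP)_{f_i}$ is free of rank $r$ over $(S/\mathfrak a_iS)_{f_i}$.
\end{lemma}

\begin{proof}
Let $\mathfrak p$ be a prime of $R$ with residue field $\kappa(\mathfrak p)$. By (Q1), $P\otimes_R\kappa(\mathfrak p)$ is free of rank $r$. It is the localization of $P/\mathfrak pP$ at $R\setminus\mathfrak p$, and its dual is the localization of $P^*/\mathfrak pP^*$. Clearing denominators, we find $p_1,\dots,p_r\in P$ whose images form a basis, and $\varphi_1,\dots,\varphi_r\in P^*$, $f\in R\setminus\mathfrak p$ such that the $\varphi_i/f$ give the dual basis. Let $x_1,\dots,x_\nu$ generate $P$. The modules $S/\mathfrak pS$ and $P/\mathfrak pP$ are torsion-free over $R/\mathfrak p$, since the first is free over $R/\mathfrak p$ and the second is projective over the first. Therefore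
\[
\varphi_i(p_j)-f\delta_{ij}\in\mathfrak pS,\qquad fx_\lambda-\sum_i\varphi_i(x_\lambda)p_i\in\mathfrak pP .
\]
These finitely many relations hold with $\mathfrak p$ replaced by a finitely generated ideal $\mathfrak a\subset\mathfrak p$. In $(P/\mathfrak aP)_f$ the first relations show that the $p_i$ are linearly independent, and the second that they generate. Also $\mathfrak p\in D(f)\cap V(\mathfrak a)$.

Finitely many of these sets suffice, by compactness of the constructible topology. Explicitly, identify a subset of $R$ with a point of the compact space $\{0,1\}^R$. Each axiom for a prime ideal is a family of conditions on finitely many coordinates, so $\operatorname{Spec}R$ is closed, hence compact. The condition $\mathfrak p\in D(f)\cap V(\mathfrak a)$ involves only the coordinates of $f$ and of finitely many generators of $\mathfrak a$, so it defines an open subset.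
\end{proof}

\begin{proposition}\label{prop:step}
Let $R$ have finite dimension, let $k\ge1$, let $\Theta$ be as in Section~\ref{sec:key}, and let $P$ be a finitely generated projective $S$-module of rank $r>D_{k-1}(R)$. Then $\operatorname{Um}(P)\to\operatorname{Um}(P/\Theta P)$ is surjective.
\end{proposition}

\begin{proof}
We may assume $R\ne0$; then $r>\dim R\ge0$. Take $f_i,\mathfrak a_i$ as in Lemma~\ref{lem:strata}, fix finite generating sets of the $\mathfrak a_i$, and let $G\subset R$ be the finite set of all $f_i$ and all these generators. The \emph{pattern} of a prime $\mathfrak p$ of $R$ is $\{g\in G:g\notin\mathfrak p\}$. For a quotient ring $\bar R$ of $R$, let $\Pi(\bar R)$ be the finite set of patterns of the primes in $\operatorname{Spec}\bar R\subset\operatorname{Spec}R$, and put $\bar S=S\otimes_R\bar R$, $\bar A=A\otimes_R\bar R$, $\bar P=P\otimes_R\bar R$. We prove by induction on $|\Pi(\bar R)|$ that $\operatorname{Um}(\bar P)\to\operatorname{Um}(\bar P/\Theta\bar P)$ is surjective for every quotient $\bar R$; the case $\bar R=R$ is the proposition. If $\Pi(\bar R)=\emptyset$,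 then $\bar R=0$. Let $\bar R\ne0$ and $u_0\in\operatorname{Um}(\bar P/\Theta\bar P)$.

\emph{Reduction to reduced $\bar R$.} Let $\mathfrak n$ be the nilradical of $\bar R$; then $\Pi(\bar R/\mathfrak n)=\Pi(\bar R)$. Suppose that $\bar q\in\operatorname{Um}(\bar P/\mathfrak n\bar P)$ lifts the image of $u_0$ modulo $\mathfrak n$. By (F5) there is $q\in\bar P$ with image $\bar q$ modulo $\mathfrak n$ and image $u_0$ modulo $\Theta$. The ideal $\mathfrak n\bar S$ is nil, so $q$ is unimodular by (F4). Hence we may assume that $\bar R$ is reduced.

\emph{An element $s$ with $\bar P_s$ free.} Let $H\in\Pi(\bar R)$ be maximal under inclusion, and let $s\in\bar R$ be the product of all $g\in H$. A prime of $\bar R$ that does not contain $s$ has pattern containing $H$, hence equal to $H$; and such primes exist. So $\bar R_s$ is a nonzero reduced ring in which every $g\in H$ is a unit and every $g\in G\setminus H$ lies in all primes, hence is $0$. A prime with pattern $H$ lies in some $D(f_i)\cap V(\mathfrak a_i)$; then $f_i\in H$, and the chosen generators of $\mathfrak a_i$ are not in $H$. Thus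 $R\to\bar R_s$ factors through $(R/\mathfrak a_i)_{f_i}$, and $\bar P_s$ is free of rank $r$.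

The element $s$ may be a zerodivisor, so we split $\bar R$. Let $\mathfrak c=\{x\in\bar R:sx=0\}$, $R_1=\bar R/s\bar R$, $R_2=\bar R/\mathfrak c$, and $P_i=\bar P\otimes_{\bar R}R_i$. In the reduced ring $\bar R$, $s^2x=0$ implies $(sx)^2=0$, hence $sx=0$. This shows that $s$ is a nonzerodivisor in $R_2$ and that $s\bar R\cap\mathfrak c=0$. Comparing coefficients, we get
\begin{equation}\label{eq:cap}
s\bar S\cap\mathfrak c\bar S=0,\qquad s\bar A\cap\mathfrak c\bar A=0 .
\end{equation}
Moreover $\mathfrak c_s=0$, so $(R_2)_s=\bar R_s\ne0$ and $(P_2)_s=\bar P_s$ is free of rank $r$.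

\emph{Over $R_1$.} A prime containing $s$ contains some $g\in H$, so $\Pi(R_1)\subset\Pi(\bar R)\setminus\{H\}$. By induction there is $z_1\in\operatorname{Um}(P_1)$ lifting the image of $u_0$ in $P_1/\Theta P_1$.

\emph{Over $R_2$.} The image of $z_1$ in $P_2/sP_2=\bar P/(s,\mathfrak c)\bar P$ and the image of $u_0$ in $P_2/\Theta P_2$ are unimodular, and they agree in $\bar P/(s,\mathfrak c,\Theta)\bar P$. By (F5) they are the images of one element $z\in P_2$. We check the last hypothesis of Proposition~\ref{prop:key} for $(R_2,s,P_2,z)$. If $r\ge2$, then $r>D_{k-1}(R)\ge D_{k-1}(R_2)$. If $r=1$, then $\dim R\le D_{k-1}(R)\le0$, so $\dim R_2=0$; a nonunit of $R_2$ lies in a prime, which is minimal, so it is a zerodivisor by (F3); hence $s$ is a unit of $R_2$. In both cases there is $q_2\in\operatorname{Um}(P_2)$ with $q_2\equiv u_0$ modulo $\Theta$ and $q_2\equiv z_1$ in $\bar P/(s,\mathfrak c)\bar P$.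

\emph{Gluing.} The congruence modulo $s$ in Proposition~\ref{prop:key} is needed here: by (F5) there is $q\in\bar P$ with image $z_1$ in $P_1$ and image $q_2$ in $P_2$. Every prime of $\bar S$ contains $s\bar S$ or $\mathfrak c\bar S$, since their product is $0$ by \eqref{eq:cap}, and $O(q)+s\bar S=O(q)+\mathfrak c\bar S=\bar S$ by (F4). So no prime contains $O(q)$, and $q$ is unimodular. Let $Q=\bar P/\Theta\bar P$, a finitely generated projective $\bar A$-module. The difference between $u_0$ and the image of $q$ in $Q$ lies in $sQ\cap\mathfrak cQ$, which is $0$ by \eqref{eq:cap} and (F5). So $q$ lifts $u_0$.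
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We use induction on $k$ and may assume $R\ne0$. By Proposition~\ref{prop:step}, $\operatorname{Um}(P)\to\operatorname{Um}(P/\Theta P)$ is surjective. If $k=1$, then $J=\Theta S$ and we are done. Let $k\ge2$. The ring $A=S/\Theta S$ is of the same type as $S$, with $(n,m)$ replaced by $(n,m-1)$ or, if $m=0$, by $(n-1,0)$, and $JA$ is the corresponding ideal. The module $P/\Theta P$ is finitely generated projective over $A$ of rank $r>D_{k-1}(R)\ge D_{k-2}(R)$. By induction $\operatorname{Um}(P/\Theta P)\to\operatorname{Um}(P/JP)$ is surjective, and so is the composite.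
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gupta}
Anjan Gupta, \emph{On the existence of unimodular elements and cancellation of projective modules over noetherian and non-noetherian rings}, arXiv:1411.0369 (2014).

\bibitem{Lang}
Lang, \emph{Algebra}.

\bibitem{Swan}
Swan, \emph{Projective modules over Laurent polynomial rings}, 1978.

\end{thebibliography}
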